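# A fan of dead ends: small boundaries and mean dimension at pairs of points

## 1. A fan of segments with a handle

Everything in these notes is built on one planar set. In $\mathbb R^2$ put
$$\gamma_K(t)=(t,t/K)\quad(K\in\mathbb N),\qquad \gamma_\infty(t)=(t,0),\qquad 0\le t\le 1,$$
$$a=(0,0),\qquad b_K=(1,1/K),\qquad b=(1,0),\qquad c=(2,0),\qquad [b,c]=[1,2]\times\{0\},$$
with $K\ge1$ throughout. The segments $\gamma_K([0,1])$, $1\le K\le\infty$, are the *strands*. All of them start at $a$. Strand $K<\infty$ ends at $b_K$, and strand $\infty$ ends at $b$. The *handle* $[b,c]$ is attached at $b$. Let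
$$Q=\bigcup_{1\le K\le\infty}\gamma_K([0,1])\ \cup\ [b,c],$$
and for $n\ge 0$ let
$$Q_n=\{a\}\cup\{b_K:K\ge1\}\cup[b,c]\cup\bigcup_{1\le K\le n}\gamma_K([0,1]).$$

The union of the strands is the image of the compact set $(\{1/K:K\ge1\}\cup\{0\})\times[0,1]$ under $(\sigma,t)\mapsto(t,\sigma t)$, so $Q$ is compact. Since $b_K\to b\in[b,c]$, each $Q_n$ is compact too. Different strands have different slopes, so they meet only in $a$. The handle meets only strand $\infty$, and only in $b$. Hence $Q_0\subseteq Q_1\subseteq\cdots$ and
$$Q\setminus Q_n=\{\gamma_K(t): n<K\le\infty,\ 0<t<1\}.\tag{1.1}$$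
So $Q_n$ contains all endpoints, the handle, and the first $n$ strands. The interior of strand $K<\infty$ joins at stage $n=K$. The interior of strand $\infty$ never joins.

To travel inside $Q$ from $a$ to $c$ one must pass along strand $\infty$. The strands $K<\infty$ are dead ends, but their ends $b_K$ converge to $b$, the foot of the handle.

We shall use $Q$ as an alphabet. We consider arrays $x:\mathbb Z^d\to Q$ together with nested partitions of $\mathbb Z^d$ into boxes of level $0,1,2,\dots$, and impose the rule

> in every box of level $n$, at most one site carries a value outside $Q_n$.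

By this rule, strand $K<\infty$ can be in use (a value in its interior) at no more than one site per box of level $K-1$. This is a small frequency, but the rules of level $\ge K$ do not push it to zero. Strand $\infty$ is in use at no more than one site per box of level $n$, for every $n$, so its frequency is zero. The rule produces a pair of points that one notion of "nontrivial pair" detects and another does not.

## 2. Small boundaries, mean dimension, and two kinds of pairs

Let $G\curvearrowright X$ be a continuous action of a countable group on a compact metrizable space, written $\xi\mapsto T^g\xi$. Let $\mathcal M_G(X)$ be the set of $G$-invariant Borel probability measures on $X$, and $\Delta(X)=\{(x,x):x\in X\}$.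

**Definition (small sets).** A closed set $A\subseteq X$ is *$\mathcal M_G(X)$-small* if $\mu(A)=0$ for every $\mu\in\mathcal M_G(X)$.

For instance, if $\mathbb Z$ acts on the circle by an irrational rotation, every finite set is small: an atom of an invariant probability measure would force the same mass on every point of an infinite orbit.

**Definition (SBP pair).** A pair $(x_1,x_2)\in X^2\setminus\Delta(X)$ is an *SBP pair* if there is no open neighborhood $U$ of $x_1$ such that $x_2\notin\overline U$ and $\partial U$ is $\mathcal M_G(X)$-small.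

In other words, $x_1$ cannot be separated from $x_2$ by an open set with small boundary. The irrational rotation has no SBP pair, since a short arc around $x_1$ has a two-point boundary. If $X$ is zero-dimensional there is no SBP pair either, since clopen sets have empty boundary.

**Definition (mean dimension of a cover).** For a finite open cover $\mathcal V$ of $X$ let $\mathrm{ord}(\mathcal V)=\max_{x}\sum_{V\in\mathcal V}1_V(x)-1$. For a finite open cover $\mathcal U$ let $D(\mathcal U)$ be the minimum of $\mathrm{ord}(\mathcal V)$ over the finite open covers $\mathcal V$ refining $\mathcal U$. For finite $F\subseteq G$ let $\mathcal U^F=\bigvee_{g\in F}g^{-1}\mathcal U$. For $G$ amenable put $\mathrm{mdim}(\mathcal U)=\lim_n D(\mathcal U^{F_n})/|F_n|$ along a Følner sequence. For $G=\mathbb Z^d$ we take the cubes $F_N=\Lambda_N:=\{0,\dots,N-1\}^d$. As usual, $\mathrm{mdim}(X)=\sup_{\mathcal U}\mathrm{mdim}(\mathcal U)$.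

If $\mathcal U$ refines $\mathcal U'$, then $D(\mathcal U'^F)\le D(\mathcal U^F)$. If $X$ has covering dimension $k<\infty$, every finite open cover has a finite open refinement of order at most $k$, so $D(\mathcal U^{F})\le k$ for all $F$. Thus $\mathrm{mdim}(\mathcal U)=0$ for every $\mathcal U$ when $G=\mathbb Z^d$.

**Definition (mean dimension pair).** A pair $(x_1,x_2)\in X^2\setminus\Delta(X)$ is a *mean dimension pair* if for any disjoint closed neighborhoods $A_1$ of $x_1$ and $A_2$ of $x_2$ one has $\mathrm{mdim}(\{X\setminus A_1,X\setminus A_2\})>0$.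

A set $V$ belongs to a refinement of $\{X\setminus A_1,X\setminus A_2\}$ only if it does not meet both $A_1$ and $A_2$. So the notion measures how many dimensions per group element are needed to tell $A_1$ from $A_2$ along orbits. By the previous paragraph, the irrational rotation has no mean dimension pair.

It is known that when $G$ is amenable and infinite, every mean dimension pair is an SBP pair. David Kerr and Hanfeng Li, "The small boundary property in products", arXiv:2406.12697 (2024), is the source of the converse question: for free minimal actions of $\mathbb Z^d$, must SBP pairs be mean dimension pairs? The answer is no, for every $d\ge1$.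

**Theorem 1.** For every $d\ge1$ and $\kappa>0$ there is a free minimal action $\mathbb Z^d\curvearrowright X$ on a compact metrizable space with $\mathrm{mdim}(X)\le\kappa$, and a pair $(\xi_a,\xi_c)\in X^2\setminus\Delta(X)$, such that $(\xi_a,\xi_c)$ is an SBP pair but not a mean dimension pair.

Two complements are proved in the last two sections: in this example the set (mean dimension pairs) $\cup\ \Delta(X)$ is not transitive (Proposition 9), while for free minimal $\mathbb Z^d$-actions SBP pairs exist if and only if mean dimension pairs exist (Proposition 10).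

We use some textbook facts. *Lebesgue's covering theorem*: if a finite open cover of $[0,1]^J$ has no member meeting two opposite faces, then some point lies in at least $|J|+1$ members. *Poincaré–Miranda theorem*: if $\varphi_h:[0,1]^J\to\mathbb R$ $(h\in J)$ are continuous with $\varphi_h\ge0$ on $\{t_h=0\}$ and $\varphi_h\le0$ on $\{t_h=1\}$, then all $\varphi_h$ have a common zero. *Dimension theory of compact metrizable spaces*: dimension does not increase on closed subsets, a countable union of closed sets of dimension $\le k$ has dimension $\le k$, and $\dim(A\times B)\le\dim A+\dim B$. *Weak\* limits*: if $C_M\subseteq\mathbb Z^d$ are cubes of side tending to infinity and $\zeta_M\in X$, any weak\* limit $\mu$ of $|C_M|^{-1}\sum_{g\in C_M}\delta_{T^g\zeta_M}$ is invariant, and for closed $A$ one has $\mu(A)\ge\limsup\mu_M(A)$ along the convergent subsequence.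

## 3. Cubes inside a system: Lebesgue and Poincaré–Miranda

Both kinds of pairs are detected by the same objects: continuous maps of cubes into $X$, each coordinate of the cube controlling one site.

**Lemma 2.** Let $A_1,A_2\subseteq X$ be disjoint closed sets, $\mathcal U=\{X\setminus A_1,X\setminus A_2\}$, $F\subseteq G$ and $J$ finite, and $g_h\in F$ for $h\in J$. Let $\tau:[0,1]^J\to X$ be continuous with $T^{g_h}\tau(t)\in A_1$ if $t_h=0$ and $T^{g_h}\tau(t)\in A_2$ if $t_h=1$, for all $h\in J$. Then $D(\mathcal U^F)\ge|J|$.

**Proof.** Let $\mathcal V$ be a finite open cover refining $\mathcal U^F$, and let $V\in\mathcal V$, $h\in J$. Then $T^{g_h}V$ is contained in $X\setminus A_1$ or in $X\setminus A_2$, so $\tau^{-1}(V)$ misses $\{t_h=0\}$ or $\{t_h=1\}$. Hence no member of the open cover $\{\tau^{-1}(V)\}$ meets two opposite faces. Lebesgue's theorem gives a point $t$ lying in at least $|J|+1$ of these sets, so $\tau(t)$ lies in at least $|J|+1$ members of $\mathcal V$. Thus $\mathrm{ord}(\mathcal V)\ge|J|$. $\square$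

**Lemma 3.** Let $U\subseteq X$ be open and $V=X\setminus\overline U$, both nonempty. Let $J$ be finite, $g_h\in G$ for $h\in J$, and $\tau:[0,1]^J\to X$ continuous with $T^{g_h}\tau(t)\in U$ if $t_h=0$ and $T^{g_h}\tau(t)\in V$ if $t_h=1$, for all $h$; or the same with $U$ and $V$ exchanged, for all $h$. Then there is $t$ with $T^{g_h}\tau(t)\in\partial U$ for all $h\in J$.

**Proof.** Fix a compatible metric and put $\varphi(\xi)=\mathrm{dist}(\xi,X\setminus U)-\mathrm{dist}(\xi,\overline U)$, which is continuous. On $U$ the first distance is positive and the second is $0$. On $V$ the first is $0$ and the second is positive. On $\partial U=\overline U\setminus U$ both are $0$. Since $X=U\sqcup\partial U\sqcup V$, we have $\varphi=0$ exactly on $\partial U$. The functions $\varphi_h(t)=\varphi(T^{g_h}\tau(t))$ (or all of their negatives) satisfy the hypothesis of the Poincaré–Miranda theorem, and a common zero is the desired $t$. $\square$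

**Test case: the full shift $[0,1]^{\mathbb Z^d}$.** With $T^gx=x(\cdot+g)$ this action is neither free nor minimal, but everything can be computed by hand. Let $\bar t$ denote the constant array $t$.

The pair $(\bar0,\bar1)$ is an SBP pair. If $\bar0\in U$ and $\bar1\in V=X\setminus\overline U$, the connected set $\{\bar t\}$ meets both open sets $U,V$, so some $\bar t$ lies in $\partial U$, and $\delta_{\bar t}$ is an invariant measure giving $\partial U$ full mass.

It is also a mean dimension pair. Given disjoint closed neighborhoods $A_1,A_2$, choose $m$ so that $x=0$ on $[-m,m]^d$ implies $x\in A_1$, and $x=1$ on $[-m,m]^d$ implies $x\in A_2$. Inside $\Lambda_N$ place $|J|=\lfloor N/(2m+1)\rfloor^d$ disjoint translates $h+[-m,m]^d$. Let $\tau(t)$ equal $t_h$ on the translate with center $h$, and $0$ elsewhere. Lemma 2 with $g_h=h$ gives $D(\mathcal U^{\Lambda_N})\ge\lfloor N/(2m+1)\rfloor^d$, so $\mathrm{mdim}(\mathcal U)\ge(2m+1)^{-d}$.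

A free system has no fixed points to put on $\partial U$. Lemma 3 is the replacement: with $|J|$ proportional to the volume, it gives orbits that visit $\partial U$ with positive frequency.

## 4. Why one strand from $a$ to $c$ is not enough

The natural first attempt at a counterexample uses the interval $[0,2]$ as alphabet, with $a=0$, $b=1$, $c=2$, some system $X\subseteq[0,2]^{\mathbb Z^d}\times O$ over a zero-dimensional factor $O$, and two points $\xi_a,\xi_c$ that differ only in that $x(0)$ is $a$ or $c$. One restricts how often sites may carry values in $(0,1)$, so as to stop mean dimension from connecting $a$ to $c$. There are two obvious regimes, and both fail.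

*The leg from $a$ to $b$ has zero frequency*: $\mu(\{x(0)\in(0,1)\})=0$ for all invariant $\mu$. Then $U=\{x(0)<\frac12\}$ is an open neighborhood of $\xi_a$ with $\overline U\subseteq\{x(0)\le\frac12\}\not\ni\xi_c$. Moreover $\partial U\subseteq\{x(0)=\frac12\}$ is small. So $(\xi_a,\xi_c)$ is not an SBP pair.

*The whole way from $a$ to $c$ is free at positive frequency*, in the sense that for all closed neighborhoods $A_1,A_2$ of $\xi_a,\xi_c$ Lemma 2 applies with $F=\Lambda_N$ and $|J|\ge\theta N^d$ for some $\theta>0$ and arbitrarily large $N$. Then $\mathrm{mdim}(\mathcal U)\ge\theta$, and $(\xi_a,\xi_c)$ is a mean dimension pair.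

The fan lies between the two regimes. Every strand $K<\infty$ is free at some positive frequency, but it ends at $b_K$ and does not lead to $c$. The only strand leading to $c$ has frequency zero. An open set that contains a point with value $b$ also contains the points with value $b_K$ there for large $K$, and those are linked to $a$ by a free strand. The handle links $b$ to $c$ freely. To make this precise we need the system.

From here on, $d\ge1$ and $\kappa\in(0,1]$ are fixed; this suffices for Theorem 1.

## 5. Blocks with at most one site off $Q_n$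

We construct integers $1=N_0\mid N_1\mid N_2\mid\cdots$ with $N_{n+1}=L_nN_n$, and compact sets of blocks $B_n\subseteq Q^{\Lambda_{N_n}}$. For $w\in Q^{\Lambda_{N_{n+1}}}$ and $r\in\Lambda_{L_n}$ let $w[r]\in Q^{\Lambda_{N_n}}$ be the subblock $w[r](s)=w(N_nr+s)$. Call $r\in\Lambda_{L_n}$ a *boundary position* if some coordinate of $r$ is $0$ or $L_n-1$.

**Construction.** Start with $B_0=Q$ (that is, $Q^{\Lambda_1}$) and $\beta_0=a$. Given $B_n$, put
$$B_n^*=\{w\in B_n:\ w(s)\in Q_n\ \text{for all }s\},$$
and assume that we are given a block $\beta_n\in B_n^*$. Choose the following.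

* A finite set $E_n\subseteq B_n^*$ with $\beta_n\in E_n$. We take $E_0=\{a\}$. For $n\ge1$, every $w\in B_n$ should be within $2/n$ of $E_n$ in the sup metric.
* An integer $L_n\ge3$, a set $R_n\subseteq\Lambda_{L_n}$ of *fixed positions* containing all boundary positions, and a surjection $e_n:R_n\to E_n$ with $e_n=\beta_n$ on boundary positions. With $\Phi_n=\Lambda_{L_n}\setminus R_n$ (the *free positions*) we require $|R_n|\le2^{-n-1}L_n^d$ for $n\ge1$, and $1\le|\Phi_0|\le\kappa L_0^d$.

Let $B_{n+1}$ be the set of $w\in Q^{\Lambda_{N_{n+1}}}$ such that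

1. $w[r]\in B_n$ for all $r\in\Lambda_{L_n}$,
2. $w[r]=e_n(r)$ for $r\in R_n$,
3. at most one site $s$ has $w(s)\notin Q_{n+1}$.

Finally let $\beta_{n+1}[r]=\beta_n$ for $r\in\Phi_n$ and $\beta_{n+1}[r]=e_n(r)$ for $r\in R_n$.

We check that the recursion runs. For $n\ge1$ the set $E_n$ exists by Lemma 4 below, which concerns only the sets $B_0,\dots,B_n$ already built: choose a finite $1/n$-dense subset of the compact set $B_n^*$ and add $\beta_n$. For $n\ge1$ there are at most $2dL_n^{d-1}$ boundary positions, so for $L_n$ large we may take them together with $|E_n|$ further positions as $R_n$, and let $e_n$ map the further positions onto $E_n$. For $n=0$ take $L_0\ge3$ with $\kappa L_0^d\ge1$ and let $\Phi_0$ consist of one nonboundary position (or a few more). Note that $\Phi_n\ne\emptyset$ for all $n$. Conditions (1) and (2) are closed. Condition (3) is closed because $Q\setminus Q_{n+1}$ is open in $Q$, so having two sites off $Q_{n+1}$ is an open condition. So $B_{n+1}$ is compact. All values of $\beta_{n+1}$ lie in $Q_n\subseteq Q_{n+1}$, so $\beta_{n+1}\in B_{n+1}^*$.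 A block in $B_0$ has only one site, so for every $n\ge0$:
$$\text{each block in }B_n\text{ has at most one site with value outside }Q_n.\tag{5.1}$$

**Example.** Let $d=1$, $\kappa\ge\frac25$, $L_0=5$, $\Phi_0=\{1,3\}$. Since $E_0=\{a\}$, the fixed positions carry $a$. So $B_1$ consists of the words $a\,q\,a\,q'\,a$ with at most one of $q,q'$ outside $Q_1$. The word with $q=\gamma_1(\frac12)$, $q'=\gamma_7(\frac12)$ is in $B_1$. The word with $q=\gamma_2(\frac12)$, $q'=\gamma_3(\frac12)$ is not. We have $\beta_1=aaaaa$, and $B_1^*$ consists of the words with $q,q'\in Q_1$. Moving $\gamma_7(\frac12)$ to $\gamma_1(\frac12)$ takes the first word into $B_1^*$. That move is the content of the next lemma.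

**Lemma 4.** For $n\ge1$, every $w\in B_n$ is within $1/n$ of $B_n^*$.

**Proof.** If $w\notin B_n^*$, then by (5.1) there is a unique site $s_0$ with $w(s_0)\notin Q_n$. By (1.1), $w(s_0)=\gamma_K(t)$ with $n<K\le\infty$, $0<t<1$. Let $w'$ equal $w$ except that $w'(s_0)=\gamma_n(t)$. Then $w'$ differs from $w$ by $t(\frac1n-\frac1K)\le\frac1n$ (with $\frac1\infty=0$), and all its values are in $Q_n$. It remains to see that $w'\in B_n$.

The aligned level-$i$ subblocks of $w$ are its restrictions to the boxes $N_iv+\Lambda_{N_i}\subseteq\Lambda_{N_n}$, $v\in\mathbb Z^d$. By repeated use of (1) they lie in $B_i$. We show by induction on $i\le n$ that the aligned level-$i$ subblock of $w'$ containing $s_0$ lies in $B_i$; the case $i=n$ is the claim. For $i=0$ this is clear. Suppose it holds for $i<n$, and let $u,u'$ be the level-$(i+1)$ subblocks of $w,w'$ containing $s_0$. Let $r$ be the position of the level-$i$ subblock containing $s_0$ inside them. Then $r\notin R_i$, since $u[r]$ has the value $w(s_0)\notin Q_n\supseteq Q_i$, while $e_i(r)\in B_i^*$ has values in $Q_i$. So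 (2) is unaffected by the change. Condition (1) holds at $r$ by induction and elsewhere because nothing changed. For (3), note $w(s_0)\notin Q_n\supseteq Q_{i+1}$, so by (5.1) $s_0$ is the only site of $u$ off $Q_{i+1}$. Hence $u'$ has at most the site $s_0$ off $Q_{i+1}$, and $u'\in B_{i+1}$. $\square$

**Free positions across several levels.** For $n\le m$ let $\Phi_{n,n}=\{0\}$ and
$$\Phi_{n,m+1}=\{N_mr+h:\ r\in\Phi_m,\ h\in\Phi_{n,m}\},\qquad S_n=\Phi_{0,n}\subseteq\Lambda_{N_n}.$$
So $\Phi_{n,m}$ lists the corners of those level-$n$ subboxes of $\Lambda_{N_m}$ that sit at free positions at all levels in between, and $S_n$ lists the sites that are free at all levels below $n$. Each of the following statements is a one-line induction on $m$.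

* Elements of $\Phi_{n,m}$ are divisible by $N_n$, and $\Phi_{n,m}+\Lambda_{N_n}\subseteq\Lambda_{N_m}$. Indeed $N_mr$ is divisible by $N_n$, and $N_mr+h+\Lambda_{N_n}\subseteq N_mr+\Lambda_{N_m}\subseteq\Lambda_{N_{m+1}}$.
* $S_m=\Phi_{n,m}+S_n$. Indeed $S_{m+1}=\bigcup_{r\in\Phi_m}(N_mr+S_m)=\bigcup_{r\in\Phi_m}(N_mr+\Phi_{n,m}+S_n)=\Phi_{n,m+1}+S_n$.
* For $h\in\Phi_{n,m}$, the restriction of $\beta_m$ to $h+\Lambda_{N_n}$ is $\beta_n$, because $\beta_{m+1}[r]=\beta_m$ for $r\in\Phi_m$. With $n=0$ this says $\beta_m=a$ on $S_m$.
* $|\Phi_{n,m}|=\prod_{n\le i<m}|\Phi_i|$, because $N_mr+h$ with $h\in\Lambda_{N_m}$ determines $r$ and $h$.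

For $i\ge1$ we have $|\Phi_i|\ge(1-2^{-i-1})L_i^d$, and $\prod_{i\ge1}(1-2^{-i-1})\ge1-\sum_{i\ge1}2^{-i-1}=\frac12$. Hence
$$|\Phi_{n,m}|\ \ge\ \tfrac12\Big(\frac{N_m}{N_n}\Big)^d\qquad(1\le n\le m).\tag{5.2}$$

The next two lemmas describe what can be written into free positions. The first says that single free sites may be filled with values of $Q_0$ at will, and one of them with any value in $Q$.

**Lemma 5.** Let $w\in Q^{\Lambda_{N_n}}$ equal $\beta_n$ off $S_n$, and suppose all values of $w$ on $S_n$ lie in $Q_0$ except possibly at one site $s_0\in S_n$, where $w(s_0)\in Q$ is arbitrary. Then $w\in B_n$. If also $w(s_0)\in Q_n$, then $w\in B_n^*$.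

**Proof.** Induction on $n$; for $n=0$, $B_0=Q$. Assume the first claim for $n$ and let $w$ be as in the statement for $n+1$. Recall $S_{n+1}=\bigcup_{r\in\Phi_n}(N_nr+S_n)$. If $r\in R_n$, the box $N_nr+\Lambda_{N_n}$ is disjoint from $S_{n+1}$, so $w[r]=\beta_{n+1}[r]=e_n(r)\in B_n$. If $r\in\Phi_n$, then $w[r]$ equals $\beta_n$ off $S_n$ and has values in $Q_0$ on $S_n$ except possibly at one site, so $w[r]\in B_n$ by induction. This gives (1) and (2). Values off $S_{n+1}$ are values of $\beta_{n+1}$, hence in $Q_{n+1}$, and $Q_0\subseteq Q_{n+1}$. So at most $s_0$ has a value off $Q_{n+1}$, which is (3). For the last claim, if $w(s_0)\in Q_n$ then all values of $w$ are in $Q_n$, since $\beta_n\in B_n^*$. $\square$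

The second lemma says that whole blocks from $B_m^*$ may be written independently into all free level-$m$ subboxes of a bigger block.

**Lemma 6.** Let $m\le M$ and $w_h\in B_m^*$ for $h\in\Phi_{m,M}$. The block equal to $w_h$ on $h+\Lambda_{N_m}$ $(h\in\Phi_{m,M})$ and to $\beta_M$ elsewhere lies in $B_M^*$.

**Proof.** Induction on $M$; $M=m$ is trivial. For $M+1$, call the block $w$. If $r\in R_M$, the box at $r$ contains none of the rewritten subboxes, so $w[r]=\beta_{M+1}[r]=e_M(r)\in B_M^*$. If $r\in\Phi_M$, then $w[r]$ equals $w_{N_Mr+h}$ on $h+\Lambda_{N_m}$ for $h\in\Phi_{m,M}$ and $\beta_M$ elsewhere, so $w[r]\in B_M^*$ by induction. Thus all values of $w$ are in $Q_M\subseteq Q_{M+1}$, and (1), (2), (3) hold, (3) with no exceptional site at all. $\square$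

The restriction to $B_m^*$ in Lemma 6 is essential. If two of the $w_h$ each had a site in the interior of a strand $K>M$, condition (3) at level $M$ would fail.

## 6. The $\mathbb Z^d$-system over an odometer

**Definition (boxes and the system).** Let $O=\varprojlim\mathbb Z^d/N_n\mathbb Z^d$. For $\omega\in O$ the *level-$n$ boxes* of $\omega$ are the cubes $h+\Lambda_{N_n}$, $h\in\mathbb Z^d$, $h\equiv\omega_n\pmod{N_n}$. They partition $\mathbb Z^d$. Since $\omega_{n+1}\equiv\omega_n\pmod{N_n}$, a level-$(n+1)$ box $h+\Lambda_{N_{n+1}}$ is the union of the level-$n$ boxes $h+N_nr+\Lambda_{N_n}$, $r\in\Lambda_{L_n}$. Say that $x$ *shows* $w$ on $h+\Lambda_{N_n}$ if $x(h+s)=w(s)$ for $s\in\Lambda_{N_n}$. Let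
$$X=\{(x,\omega)\in Q^{\mathbb Z^d}\times O:\ \text{for all }n,\ x\text{ shows a block of }B_n\text{ on each level-}n\text{ box of }\omega\},$$
$$T^g(x,\omega)=\big(x(\cdot+g),\,(\omega_n-g)_n\big).$$

For example, with $d=1$, $N_1=5$ and $\omega_1=2$ the level-1 boxes are $\{5j+2,\dots,5j+6\}$. The shift by $g=1$ moves $\omega_1$ to $1$ and each box one step to the left, together with what is written in it. In general, if $h+\Lambda_{N_n}$ is a level-$n$ box of $\omega$, then $h-g+\Lambda_{N_n}$ is one of $T^g\omega$, and $T^gx$ shows there what $x$ shows on $h+\Lambda_{N_n}$. So $X$ is invariant. It is closed because $\omega_n$ is locally constant and each $B_n$ is closed. Hence $X$ is compact metrizable. The action is free: $T^g\omega=\omega$ forces $g\in\bigcap_nN_n\mathbb Z^d=\{0\}$.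

We note a count used several times. An interval of $M$ integers contains at most $M/N_n$ intervals of a partition of $\mathbb Z$ into intervals of length $N_n$, and meets at most two more. Hence
$$\text{a cube of side }M\text{ meets at most }(M/N_n+2)^d\text{ level-}n\text{ boxes of }\omega.\tag{6.1}$$

**Step 1: the base point and the points $\xi_q$.** The purpose is to have points of $X$ that we can write down. Fix $p_i\in\Phi_i$ for $i\ge0$; these are never boundary positions. Put
$$o_n=\sum_{i<n}N_ip_i\in S_n,\qquad D_n=\Lambda_{N_n}-o_n\ni0,\qquad \omega^*=(-o_n)_n\in O.$$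
By construction $o_{n+1}=N_np_n+o_n$, so $\omega^*$ is well defined and $D_n$ is a level-$n$ box of $\omega^*$. Moreover, $D_n$ is the subbox of $D_{n+1}$ at position $p_n$. Since $p_n+\{-1,0,1\}^d\subseteq\Lambda_{L_n}$, we get $D_{n+1}\supseteq D_n+N_n\{-1,0,1\}^d$. This is a cube with sides $[-o-N_n,\,-o+2N_n-1]$, where $o\in[0,N_n-1]$ is a coordinate of $o_n$. So it contains $[-N_n,N_n]^d$, and $\bigcup_nD_n=\mathbb Z^d$. Also, for $m\le M$,
$$o_M-o_m=\sum_{m\le i<M}N_ip_i\in\Phi_{m,M}.\tag{6.2}$$
For $w\in Q^{\Lambda_{N_n}}$, "$x|_{D_n}=w$" means $x(s-o_n)=w(s)$ for $s\in\Lambda_{N_n}$. So the site $0\in\mathbb Z^d$ corresponds to the site $o_n$ of the block. Every level-$j$ box of $\omega^*$ meets $D_n$ for large $n$, and $D_n$ is a union of level-$j$ boxes for $n\ge j$, so every level-$j$ box is an aligned subbox of $D_n$ for all large $n$. By iterating (1),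
$$(x,\omega^*)\in X\iff x|_{D_n}\in B_n\text{ for all large }n.\tag{6.3}$$
For $q\in Q$ define $x_q$ by letting $x_q|_{D_n}$ be $\beta_n$ with the value at $o_n$ replaced by $q$, for all $n$. This is consistent because $\beta_{n+1}[p_n]=\beta_n$. By Lemma 5 and (6.3), $\xi_q:=(x_q,\omega^*)\in X$. The arrays $x_q$ differ only at the site $0$, where $x_q(0)=q$, and $x_a|_{D_n}=\beta_n$. The pair of Theorem 1 is $(\xi_a,\xi_c)$.

**Step 2: minimality.** Here the fixed positions do their work: they make every block of $X$ reappear approximately along every orbit. Let $(x,\omega)\in X$, let $W\subseteq X$ be open, and $(x',\omega')\in W$. There are $m$ and $\varepsilon>0$ such that for all large $n$, $W$ contains every $(x'',\omega'')\in X$ with $|x''(s)-x'(s)|<\varepsilon$ for $s\in[-m,m]^d$ and $\omega''_n=\omega'_n$. Take such an $n\ge1$ with also $2/n<\varepsilon$ and $N_n\ge2m+1$. We find $g$ with $T^g(x,\omega)\in W$.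

*Case (i): $[-m,m]^d$ lies in one level-$(n+1)$ box $D=h'+\Lambda_{N_{n+1}}$ of $\omega'$.* The block that $x'$ shows on $D$ is in $B_{n+1}$. So there is $r\in R_{n+1}$ with $e_{n+1}(r)$ within $2/(n+1)<\varepsilon$ of it. Pick a level-$(n+2)$ box $h+\Lambda_{N_{n+2}}$ of $\omega$. By (2), $x$ shows $e_{n+1}(r)$ on $h+N_{n+1}r+\Lambda_{N_{n+1}}$. Let $g=h+N_{n+1}r-h'$. Then $T^gx$ shows $e_{n+1}(r)$ on $D$. Furthermore $D$ is a level-$(n+1)$ box of $T^g\omega$, so $(T^g\omega)_{n+1}=\omega'_{n+1}$ and in particular $(T^g\omega)_n=\omega'_n$. So $T^g(x,\omega)\in W$.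

*Case (ii): otherwise.* Then in some coordinate $e$ there is $h_e\equiv(\omega'_{n+1})_e\pmod{N_{n+1}}$ with $-m<h_e\le m$. Consider a level-$n$ box of $\omega'$ meeting $[-m,m]^d$. Its $e$-th side is $[l,l+N_n)$ with $l=h_e+jN_n$. If $j\ge1$ then $l>-m+2m+1>m$. If $j\le-2$ then $l+N_n-1\le h_e-N_n-1<-m$. Both are impossible, so $j\in\{0,-1\}$: in coordinate $e$ the box is the first or the last one in its level-$(n+1)$ box. So it is at a boundary position, and $x'$ shows $\beta_n$ on it. Choose $g$ with $(T^g\omega)_{n+1}=\omega'_{n+1}$. Then the level-$n$ and level-$(n+1)$ boxes of $T^g\omega$ and $\omega'$ are the same, and by the same reasoning $T^gx$ shows $\beta_n$ on all level-$n$ boxes meeting $[-m,m]^d$. Hence $T^gx=x'$ on $[-m,m]^d$ and $T^g(x,\omega)\in W$.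

So every orbit is dense.

**Step 3: $\mathrm{mdim}(X)\le\kappa$.** The point is that only the positions in $\Phi_0$ of level-1 boxes carry information. Let $\mathcal W$ be a finite open cover of $X$. Each point of $X$ has a neighborhood inside a member of $\mathcal W$ that depends only on finitely many coordinates of $x$ and one coordinate of $\omega$. By compactness there are $r$ and $n\ge1$ such that $\mathcal W$ is refined by the pullback of a finite open cover of the image of $X$ under $(x,\omega)\mapsto(x|_{[-r,r]^d},\omega_n)$. Then $\mathcal W^{\Lambda_N}$ is refined by the pullback of a finite open cover of the compact image $Y_N$ of $X$ under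
$$(x,\omega)\mapsto(x|_{\Lambda_N+[-r,r]^d},\ \omega_n),$$
because for $g\in\Lambda_N$ the data $(x|_{g+[-r,r]^d},\omega_n-g)$ of $T^g(x,\omega)$ can be read off from it. The set $Y_N$ is a finite disjoint union of clopen pieces, one for each value of $\omega_n$. On a piece, $\omega_1$ is determined, so the level-1 boxes are known, and $x=a$ at all their fixed positions since $E_0=\{a\}$. By (6.1), at most
$$\ell:=|\Phi_0|\big((N+2r)/L_0+2\big)^d$$
sites of the window are free. So each piece embeds in $Q^{\lfloor\ell\rfloor}$ by forgetting constant coordinates. Since $Q$ is a countable union of arcs, $\dim Q=1$. Hence $\dim Y_N\le\ell$, and $D(\mathcal W^{\Lambda_N})\le\ell$. Dividing by $N^d$ and letting $N\to\infty$ gives $\mathrm{mdim}(\mathcal W)\le|\Phi_0|/L_0^d\le\kappa$.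

## 7. Folding away the first $n$ strands: $(\xi_a,\xi_c)$ is not a mean dimension pair

It suffices to exhibit one pair of disjoint closed neighborhoods whose cover has mean dimension zero. Let $\mathrm{pr}$ be the first coordinate in $\mathbb R^2$ and put
$$A_1=\{(x,\omega)\in X:\mathrm{pr}(x(0))\le\tfrac14\},\qquad A_2=\{(x,\omega)\in X:\mathrm{pr}(x(0))\ge\tfrac74\},$$
which are disjoint closed neighborhoods of $\xi_a$ and $\xi_c$. Let $\mathcal U=\{X\setminus A_1,X\setminus A_2\}$.

The function $\mathrm{pr}$ itself is a poor coordinate for this cover: values in $(\frac13,\frac23)$, say, can occur at positive frequency on each of the strands $1,2,3,\dots$. But a strand $K<\infty$ is a dead end, so nothing forces us to see it. For each $n$ we may collapse the strands $1,\dots,n$ to the point $a$.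

**Step 1: the folding function.** Fix $n\ge0$. Define $f:Q\to[0,1]$ by $f=0$ on $\gamma_K([0,1])$ for $K\le n$, and $f=\min(\mathrm{pr},1)$ on the rest $\bigcup_{n<K\le\infty}\gamma_K([0,1])\cup[b,c]$. These are finitely many closed sets, any two of which meet only in $a$, where every definition gives $0$. So $f$ is continuous. We have $f(q)\le\frac14$ if $\mathrm{pr}(q)\le\frac14$, and $f(q)=1$ if $\mathrm{pr}(q)\ge\frac74$, since then $q\in[b,c]$. If $f(q)\in(\frac13,\frac23)$, then $q=\gamma_K(t)$ with $K>n$ and $0<t<1$, so $q\notin Q_n$. By (5.1), for $(x,\omega)\in X$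
$$\text{each level-}n\text{ box of }\omega\text{ contains at most one site }s\text{ with }f(x(s))\in(\tfrac13,\tfrac23).\tag{7.1}$$

**Step 2: a map into a skeleton.** The purpose is to separate $A_1$ from $A_2$ along $\Lambda_N$ with few dimensions. Let $\theta(u)=\min(1,\max(0,3u-1))$, so that $\theta(u)\in(0,1)$ only for $u\in(\frac13,\frac23)$. Let
$$\Psi:X\to[0,1]^{\Lambda_N},\qquad\Psi(x,\omega)=\big(\theta(f(x(g)))\big)_{g\in\Lambda_N}.$$
By (7.1) and (6.1), at most $s:=\lfloor(N/N_n+2)^d\rfloor$ coordinates of $\Psi(x,\omega)$ lie in $(0,1)$. So $\Psi(X)$ lies in the $s$-skeleton $Z$ of the cube (all of the cube if $s\ge N^d$), and $\dim Z\le s$. The sets $\{v\in Z:v_g\in H_g\text{ for all }g\}$, with each $H_g\in\{[0,1),(0,1]\}$, form a finite open cover of $Z$. It has a finite open refinement of order at most $s$. The pullback of this refinement under $\Psi$ is a finite open cover of $X$ of order at most $s$, and it refines $\mathcal U^{\Lambda_N}$: if $\theta(f(x(g)))<1$, then $f(x(g))<\frac23$, so $\mathrm{pr}(x(g))<\frac74$ and $T^g(x,\omega)\notin A_2$. If $\theta(f(x(g)))>0$,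 then $f(x(g))>\frac13$, so $\mathrm{pr}(x(g))>\frac14$ and $T^g(x,\omega)\notin A_1$. Hence
$$D(\mathcal U^{\Lambda_N})\le(N/N_n+2)^d.$$
Dividing by $N^d$ and letting $N\to\infty$, $\mathrm{mdim}(\mathcal U)\le N_n^{-d}$. Since $n$ was arbitrary, $\mathrm{mdim}(\mathcal U)=0$, and $(\xi_a,\xi_c)$ is not a mean dimension pair. $\square$

**Remark (boundaries of tiny measure).** Write $f_n$ for the function of Step 1. The open set $U_n=\{f_n(x(0))<\frac12\}$ contains $\xi_a$, its closure misses $\xi_c$, and $\partial U_n\subseteq\{f_n(x(0))=\frac12\}\subseteq\{x(0)\notin Q_n\}$. For invariant $\mu$, averaging over $\Lambda_N$ and using (5.1) and (6.1) gives $\mu(x(0)\notin Q_n)\le(N/N_n+2)^dN^{-d}\to N_n^{-d}$. So $\xi_a$ and $\xi_c$ can be separated by open sets whose boundaries have arbitrarily small measure, uniformly over all invariant measures. We next show that measure zero cannot be reached.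

## 8. Passing through $b$, and a crossing lemma

**The transitivity attempt.** Here is a natural way to try to prove that $(\xi_a,\xi_c)$ is an SBP pair. Suppose one knows that $(\xi_a,\xi_b)$ and $(\xi_b,\xi_c)$ are SBP pairs. (In $X$ they are: Proposition 9 shows that they are mean dimension pairs.) Let $U\ni\xi_a$ be open with $\xi_c\notin\overline U$ and $\partial U$ small. If $\xi_b\in U$, then $U$ separates $\xi_b$ from $\xi_c$, contradicting the second pair. If $\xi_b\notin\overline U$, then $U$ separates $\xi_a$ from $\xi_b$, contradicting the first. One possibility is left: $\xi_b\in\partial U$. Here the argument stops, because a single point on $\partial U$ contradicts nothing; points are null for every invariant measure of a free $\mathbb Z^d$-action.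

The way on is to run this dichotomy not at $\xi_b$ but at many places of one point $\eta\in X$ carrying the value $b$ at a positive-density set of sites. Each such site $i$ will be forced, separately, into the leftover case $T^i\eta\in\partial U$. Then $\partial U$ is visited with positive frequency, and that is a contradiction. This requires that whenever $T^i\eta$ lies in $U$ or in $V=X\setminus\overline U$, a local path of blocks leads to the other side, and that a local path can be multiplied to a positive-density family. The next two statements do the multiplication.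

**Lemma 7.** Let $m\ge1$, let $t\mapsto w^t\in B_m^*$ $(t\in[0,1])$ be continuous, let $M>m$ and $J=\Phi_{m,M}$. There are distinct $g_h\in D_M$ $(h\in J)$ and a continuous $\tau:[0,1]^J\to X$ such that $T^{g_h}\tau(t)=(x,\omega)$ satisfies $\omega_m=\omega_m^*$ and $x|_{D_m}=w^{t_h}$ for all $t\in[0,1]^J$, $h\in J$. Moreover, $|J|\ge\frac12(N_M/N_m)^d$.

**Proof.** For $t\in[0,1]^J$ let $W^t$ be the block equal to $w^{t_h}$ on $h+\Lambda_{N_m}$, $h\in J$, and to $\beta_M$ elsewhere. By Lemma 6, $W^t\in B_M^*$. Let $x^t$ be given by $x^t|_{D_M}=W^t$ and $x^t=x_a$ off $D_M$, and put $\tau(t)=(x^t,\omega^*)$. This depends continuously on $t$.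

To see $\tau(t)\in X$, let $M'\ge M$. Since $x_a|_{D_{M'}}=\beta_{M'}$, the block $x^t|_{D_{M'}}$ is $\beta_{M'}$ with the subblock at $o_{M'}-o_M$ replaced by $W^t$. Now $o_{M'}-o_M\in\Phi_{M,M'}$ by (6.2), and $\beta_{M'}$ shows $\beta_M$ at all other corners in $\Phi_{M,M'}$. So Lemma 6, applied to the levels $M\le M'$, gives $x^t|_{D_{M'}}\in B_{M'}^*$. By (6.3), $\tau(t)\in X$.

For $h\in J$ put $g_h=h-o_M+o_m$. These are distinct. Since $g_h+o_M=h+o_m\in h+\Lambda_{N_m}\subseteq\Lambda_{N_M}$, we have $g_h\in D_M$. Both $h$ and $o_M-o_m$ are divisible by $N_m$, so $g_h\equiv0\pmod{N_m}$ and $T^{g_h}$ does not change the $m$-th odometer coordinate. Finally $g_h+D_m=h-o_M+\Lambda_{N_m}$ is the subbox of $D_M$ on which $x^t$ shows $w^{t_h}$, so $T^{g_h}x^t$ shows $w^{t_h}$ on $D_m$. The bound on $|J|$ is (5.2). $\square$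

**Lemma 8.** Let $U\subseteq X$ be open, $V=X\setminus\overline U$, both nonempty. Let $m\ge1$, $i\in\mathbb Z^d$, and let $t\mapsto w^t\in B_m^*$ $(t\in[0,1])$ be continuous. Suppose $T^i(x,\omega)\in U$ for all $(x,\omega)\in X$ with $\omega_m=\omega_m^*$, $x|_{D_m}=w^0$, and $T^i(x,\omega)\in V$ for all $(x,\omega)\in X$ with $\omega_m=\omega_m^*$, $x|_{D_m}=w^1$; or the same with $U,V$ exchanged. Then $\mu(\partial U)\ge\frac12N_m^{-d}$ for some $\mu\in\mathcal M_{\mathbb Z^d}(X)$.

**Proof.** Let $M>m$ and take $J$, $g_h$, $\tau$ from Lemma 7. Since $T^{i+g_h}\tau(t)=T^i(T^{g_h}\tau(t))$, the hypothesis says that $T^{i+g_h}\tau(t)$ is in $U$ if $t_h=0$ and in $V$ if $t_h=1$ (or exchanged, for all $h$ at once). Lemma 3, with the group elements $i+g_h$, gives $t$ such that $\zeta_M:=\tau(t)$ satisfies $T^{i+g_h}\zeta_M\in\partial U$ for all $h\in J$. The measure $\mu_M=|D_M|^{-1}\sum_{g\in i+D_M}\delta_{T^g\zeta_M}$ therefore satisfies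
$$\mu_M(\partial U)\ge|J|/N_M^d\ge\tfrac12N_m^{-d}.$$
The sets $i+D_M$ are cubes of side $N_M\to\infty$. So a weak\* limit $\mu$ of $(\mu_M)$ is invariant, and since $\partial U$ is closed, $\mu(\partial U)\ge\frac12N_m^{-d}$. $\square$

## 9. A point with many copies of $b$: $(\xi_a,\xi_c)$ is an SBP pair

Suppose, for a contradiction, that $U$ is open, $\xi_a\in U$, $\xi_c\notin\overline U$, and $\partial U$ is $\mathcal M_{\mathbb Z^d}(X)$-small. Let $V=X\setminus\overline U\ni\xi_c$.

**Step 1: localize $U$ and $V$ near $\xi_a$ and $\xi_c$.** Since the $D_n$ exhaust $\mathbb Z^d$, there is $k\ge1$ such that for all $(x,\omega)\in X$ with $\omega_k=\omega_k^*$: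
$$x=x_a\text{ on }D_k\ \Rightarrow\ (x,\omega)\in U,\qquad x=x_c\text{ on }D_k\ \Rightarrow\ (x,\omega)\in V.\tag{9.1}$$

**Step 2: the point $\eta$.** We write $b$ at one site of each free level-$k$ box. For $n\ge k$ let $\pi_n$ be $\beta_n$ with the values at the sites $h+o_k$, $h\in\Phi_{k,n}$, replaced by $b$. These sites lie in $\Phi_{k,n}+S_k=S_n$. Since $\beta_{n+1}[p_n]=\beta_n$ and the sites $h'+o_k$ $(h'\in\Phi_{k,n+1})$ lying in the subbox at $p_n$ are exactly $N_np_n+h+o_k$ with $h\in\Phi_{k,n}$, we have $\pi_{n+1}[p_n]=\pi_n$. So there is $y\in Q^{\mathbb Z^d}$ with $y|_{D_n}=\pi_n$ for all $n\ge k$. The values of $\pi_n$ on $S_n$ are $a$ or $b$, which are in $Q_0$. By Lemma 5 and (6.3), $\eta:=(y,\omega^*)\in X$.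

The sites of $\mathbb Z^d$ at which $b$ was written form the set
$$I=\bigcup_{n\ge k}I_n,\qquad I_n=\Phi_{k,n}+o_k-o_n\subseteq D_n.$$
The $I_n$ increase with $n$, since $I_{n+1}\supseteq N_np_n+\Phi_{k,n}+o_k-o_{n+1}=I_n$. Let $i=h+o_k-o_n\in I_n$ with $h\in\Phi_{k,n}$. Then $i\equiv0\pmod{N_k}$ and $i+o_n=h+o_k\in S_n$. Also $i+D_k=h-o_n+\Lambda_{N_k}$ is the subbox of $D_n$ with corner $h$. On it, $\beta_n$ shows $\beta_k$. The only site of the form $h'+o_k$, $h'\in\Phi_{k,n}$, in $h+\Lambda_{N_k}$ is $h+o_k$, because $h,h'$ are divisible by $N_k$. So on $i+D_k$ the point $y$ shows $\beta_k$ with value $b$ at $o_k$, that is, $y(i+s)=x_b(s)$ for $s\in D_k$. Replacing that value $b$ by any $q$ yields $x_q$ there: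

> **(9.2)** If $(x,\omega)\in X$, $\omega_m=\omega_m^*$ with $m\ge k$, $i\in I_m$, and $x|_{D_m}$ is $\pi_m$ with the value at the site $i+o_m$ replaced by $q$, then $(T^i\omega)_k=\omega_k^*$ and $T^ix=x_q$ on $D_k$.

**Step 3: $T^i\eta\in\partial U$ for every $i\in I$.** Since $X=U\sqcup\partial U\sqcup V$, we exclude the two other cases, each by a path.

*$T^i\eta\notin U$: slide along the handle.* Suppose $T^i\eta\in U$. By continuity there is $m\ge k$ with $i\in I_m$ such that $T^i(x,\omega)\in U$ for all $(x,\omega)\in X$ with $\omega_m=\omega_m^*$ and $x=y$ on $D_m$. Let $w^t$ be $\pi_m$ with the value at $i+o_m$ replaced by $(1+t,0)\in[b,c]\subseteq Q_0$. Since $i+o_m\in S_m$, Lemma 5 gives $w^t\in B_m^*$. At $t=0$ we have $w^0=\pi_m=y|_{D_m}$, so points $(x,\omega)$ with $\omega_m=\omega_m^*$, $x|_{D_m}=w^0$ satisfy $T^i(x,\omega)\in U$. If $\omega_m=\omega_m^*$ and $x|_{D_m}=w^1$, then (9.2) with $q=c$ and (9.1) give $T^i(x,\omega)\in V$. By Lemma 8, $\partial U$ is not small, a contradiction.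

*$T^i\eta\notin V$: step over to a nearby dead end, then slide to $a$.* Suppose $T^i\eta\in V$. We would like to slide from $b$ to $a$ along $\gamma_\infty$, but the interior of $\gamma_\infty$ is in no $Q_m$, so such blocks are never in $B_m^*$ and Lemma 8 does not apply. Instead let $y_K$ be $y$ with $y_K(i)=b_K$. As $b_K\in Q_0$, Lemma 5 and (6.3) give $(y_K,\omega^*)\in X$. Moreover $(y_K,\omega^*)\to\eta$ as $K\to\infty$. Since $V$ is open, fix $K$ with $T^i(y_K,\omega^*)\in V$. Then choose $m\ge\max(k,K)$ with $i\in I_m$ such that $T^i(x,\omega)\in V$ whenever $(x,\omega)\in X$, $\omega_m=\omega_m^*$ and $x=y_K$ on $D_m$. Let $w^t$ be $\pi_m$ with the value at $i+o_m$ replaced by $\gamma_K(1-t)$. Only this one site of $S_m$ may have a value outside $Q_0$, and $\gamma_K([0,1])\subseteq Q_m$ because $K\le m$. So Lemma 5 gives $w^t\in B_m^*$. Now $w^0=y_K|_{D_m}$, which leads to $V$. If $\omega_m=\omega_m^*$ and $x|_{D_m}=w^1$, then (9.2) with $q=a$ and (9.1) give $T^i(x,\omega)\in U$. Lemma 8, with $U$ and $V$ exchanged, again contradicts smallness.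

**Step 4: positive frequency.** For $n\ge k$ the measures $\nu_n=|D_n|^{-1}\sum_{g\in D_n}\delta_{T^g\eta}$ satisfy, by Step 3 and (5.2),
$$\nu_n(\partial U)\ge\frac{|I_n|}{|D_n|}=\frac{|\Phi_{k,n}|}{N_n^d}\ge\tfrac12N_k^{-d}.$$
A weak\* limit $\nu$ is invariant, and $\nu(\partial U)\ge\frac12N_k^{-d}>0$ because $\partial U$ is closed. This contradicts the smallness of $\partial U$. So no such $U$ exists, and $(\xi_a,\xi_c)$ is an SBP pair. Together with Sections 6 and 7 this proves Theorem 1. $\square$

## 10. Mean dimension pairs are not transitive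

**Proposition 9.** In the above $X$, $(\xi_a,\xi_b)$ and $(\xi_b,\xi_c)$ are mean dimension pairs, whereas $(\xi_a,\xi_c)$ is not.

**Proof.** The last assertion is Section 7. For the others we use Lemma 7 together with Lebesgue's theorem in the form of Lemma 2.

**Step 1: $(\xi_b,\xi_c)$ and all $(\xi_{b_K},\xi_a)$.** Consider either $(q_0,q_1)=(b,c)$ with the path along $[b,c]$, or $(q_0,q_1)=(b_K,a)$ with $1\le K<\infty$ and the path along $\gamma_K$ from $b_K$ to $a$. Let $A_1,A_2$ be disjoint closed neighborhoods of $\xi_{q_0},\xi_{q_1}$ and $\mathcal U=\{X\setminus A_1,X\setminus A_2\}$. Choose $k\ge1$, and $k\ge K$ in the second case, such that for $(x,\omega)\in X$ with $\omega_k=\omega_k^*$: $x=x_{q_0}$ on $D_k$ implies $(x,\omega)\in A_1$, and $x=x_{q_1}$ on $D_k$ implies $(x,\omega)\in A_2$. Let $w^t$ be $\beta_k$ with the value at $o_k$ running along the path from $q_0$ to $q_1$. The path lies in $Q_0$ or in $\gamma_K([0,1])\subseteq Q_k$, so $w^t\in B_k^*$ by Lemma 5. Also $w^0=x_{q_0}|_{D_k}$ and $w^1=x_{q_1}|_{D_k}$. For $M>k$ and $J=\Phi_{k,M}$, Lemma 7 gives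 $\tau$ and $g_h\in D_M$ with $T^{g_h}\tau(t)\in A_1$ if $t_h=0$ and $\in A_2$ if $t_h=1$. By Lemma 2,
$$D(\mathcal U^{D_M})\ge|J|\ge\tfrac12(N_M/N_k)^d.$$
Since $\mathcal U^{F+g}=g^{-1}\mathcal U^F$, translating the cube $D_M$ to $\Lambda_{N_M}$ does not change $D$. Dividing by $N_M^d$ and letting $M\to\infty$, $\mathrm{mdim}(\mathcal U)\ge\frac12N_k^{-d}>0$.

**Step 2: passage to the limit.** The notion is symmetric, so all $(\xi_a,\xi_{b_K})$ are mean dimension pairs. Now $\xi_{b_K}\to\xi_b\ne\xi_a$. If $A_1,A_2$ are disjoint closed neighborhoods of $\xi_a,\xi_b$, then for large $K$ they are also neighborhoods of $\xi_a,\xi_{b_K}$, so $\mathrm{mdim}(\{X\setminus A_1,X\setminus A_2\})>0$. Hence $(\xi_a,\xi_b)$ is a mean dimension pair. $\square$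

So the set (mean dimension pairs) $\cup\ \Delta(X)$ is not transitive. The limit passage shows why: $(\xi_a,\xi_b)$ is obtained from the pairs $(\xi_a,\xi_{b_K})$, none of which comes with a free path to $\xi_c$.

## 11. Existence of pairs and the threshold $\mathrm{mdim}(X)>0$

Although the two notions differ pair by pair, they have the same existence threshold.

**Proposition 10.** For a free minimal action $\mathbb Z^d\curvearrowright X$ on a compact metrizable space the following are equivalent: (i) $\mathrm{mdim}(X)>0$; (ii) there is a mean dimension pair; (iii) there is an SBP pair.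

**Proof of (ii)⇒(iii).** This is the fact quoted in Section 2, as $\mathbb Z^d$ is infinite and amenable.

**Proof of (iii)⇒(i).** We show that $\mathrm{mdim}(X)=0$ excludes SBP pairs. By a theorem of Gutman–Lindenstrauss–Tsukamoto (*Mean dimension of $\mathbb Z^k$-actions*, GAFA 26 (2016)), a $\mathbb Z^d$-action with the marker property and zero mean dimension has the small boundary property: every point has arbitrarily small open neighborhoods with small boundary. The marker property asks, for each finite set $F\subseteq\mathbb Z^d\setminus\{0\}$, for an open set $U$ with $U\cap T^gU=\emptyset$ for $g\in F$ whose translates cover $X$. A free minimal action has it. Indeed, for $x\in X$ the points $T^gx$, $g\in F$, differ from $x$, so a small open neighborhood $U$ of $x$ satisfies the disjointness. By minimality the nonempty open invariant set $\bigcup_gT^gU$ is $X$, and finitely many translates suffice by compactness. So if $\mathrm{mdim}(X)=0$, any $x_1\ne x_2$ admit an open $U\ni x_1$ with small boundary and $x_2\notin\overline U$. Hence there is no SBP pair.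

**Proof of (i)⇒(ii).** We assume that there is no mean dimension pair and show $\mathrm{mdim}(X)=0$.

**Step 1: subadditivity.** Recall (Lindenstrauss–Weiss) that $D(\mathcal U\vee\mathcal U')\le D(\mathcal U)+D(\mathcal U')$. To see this, let $\mathcal V,\mathcal V'$ be refinements of orders $D(\mathcal U),D(\mathcal U')$. Partitions of unity subordinate to them give a continuous map from $X$ to the product of the two nerves, a polyhedron of dimension at most $D(\mathcal U)+D(\mathcal U')$. The products of open vertex stars cover this polyhedron, and a refinement of that cover of order at most $D(\mathcal U)+D(\mathcal U')$ pulls back to a refinement of $\mathcal V\vee\mathcal V'$. Since $(\mathcal U\vee\mathcal U')^F=\mathcal U^F\vee\mathcal U'^F$, it follows that $\mathrm{mdim}(\mathcal U\vee\mathcal U')\le\mathrm{mdim}(\mathcal U)+\mathrm{mdim}(\mathcal U')$.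

**Step 2: from pairs of points to pairs of closed sets.** Let $C_1,C_2$ be disjoint closed sets. We claim $\mathrm{mdim}(\{X\setminus C_1,X\setminus C_2\})=0$. If one of them is empty, the cover contains $X$ and the claim is trivial. Otherwise fix $x_1\in C_1$. For each $x_2\in C_2$ the pair $(x_1,x_2)$ is not a mean dimension pair, so there are disjoint closed neighborhoods of $x_1$ and $x_2$ whose cover has zero mean dimension. By compactness, finitely many of these, $A_1^j\ni x_1$ and $A_2^j$, are such that the $A_2^j$ cover $C_2$. Put $A_1=\bigcap_jA_1^j$ and $A_2=\bigcup_jA_2^j\supseteq C_2$. These are disjoint closed sets, and $A_1$ is a neighborhood of $x_1$. The cover $\{X\setminus A_1,X\setminus A_2\}$ is refined by $\bigvee_j\{X\setminus A_1^j,X\setminus A_2^j\}$: a member of the join that uses some $X\setminus A_1^j$ lies in $X\setminus A_1$, and the only other member is $\bigcap_j(X\setminus A_2^j)=X\setminus A_2$. By Step 1 it has zero mean dimension.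

Now let $x_1$ vary. Finitely many of the sets $A_1$ so obtained, say $A_1(l)$ with partners $A_2(l)\supseteq C_2$, cover $C_1$. Put $A_1'=\bigcup_lA_1(l)\supseteq C_1$ and $A_2'=\bigcap_lA_2(l)\supseteq C_2$. The same argument with the roles exchanged shows that $\{X\setminus A_1',X\setminus A_2'\}$ has zero mean dimension. It refines $\{X\setminus C_1,X\setminus C_2\}$, which proves the claim.

**Step 3: arbitrary covers.** Let $\mathcal W=\{W_1,\dots,W_p\}$ be a finite open cover. Choose closed $C_l\subseteq W_l$ with $\bigcup_lC_l=X$. The join over $l$ of the covers $\{W_l,X\setminus C_l\}$ refines $\mathcal W$: a member using some $W_l$ lies in $W_l$, and the remaining member is $\bigcap_l(X\setminus C_l)=\emptyset$. Each $\{W_l,X\setminus C_l\}$ is the cover belonging to the disjoint closed sets $X\setminus W_l$ and $C_l$, so it has zero mean dimension by Step 2. By Step 1, $\mathrm{mdim}(\mathcal W)=0$. As $\mathcal W$ was arbitrary, $\mathrm{mdim}(X)=0$. $\square$
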